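\title{Flips of zero patterns do not preserve universality under unitary similarity}

\begin{abstract}
A set $I$ of positions in an $n\times n$ array is $n$-universal if every traceless complex $n\times n$ matrix is unitarily similar to a matrix vanishing at all positions of $I$. We consider sets of $n(n-1)/2$ off-diagonal positions and ask whether universality survives when one position $(i,j)$ is replaced by $(j,i)$. It does for $n\le 3$, and for every $n$ when a certain Euler class on the flag manifold is nonzero. For every $n\ge 6$ we give an explicit universal pattern that loses universality under one such replacement. The cases $n=4,5$ are not decided.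
\end{abstract}

\section{Introduction}\label{sec:intro}

By Schur's theorem every complex square matrix is unitarily similar to an upper triangular matrix: a unitary change of basis can create zeros at all positions below the diagonal. Which other configurations of zeros can always be created?

Let $M(n)$ be the space of complex $n\times n$ matrices and $L(n)\subseteq M(n)$ the subspace of traceless matrices. A \emph{pattern} is a set $I$ of positions $(i,j)$ with $i,j\in\{1,\dots,n\}$. Let $M_I(n)$ be the space of matrices whose entries vanish at all positions of $I$, and $L_I(n)=L(n)\cap M_I(n)$. The pattern $I$ is \emph{$n$-universal} if for every $A\in L(n)$ there is $X\in\mathrm U(n)$ with $XAX^{-1}\in L_I(n)$. It is \emph{strict} if it contains no diagonal position $(i,i)$. Put $\mu_n=n(n-1)/2$, and let $\mathcal P'_n$ be the set of strict patterns with exactly $\mu_n$ positions. Subtracting a scalar from $A$ does not change the off-diagonal entries of $XAX^{-1}$, so a strict pattern $I$ is $n$-universal if and only if every $A\in M(n)$ is unitarily similar to a matrix in $M_I(n)$.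

The number $\mu_n$ is attained by Schur's pattern, and no universal strict pattern is larger. Indeed, the group $T$ of diagonal unitary matrices acts freely on $\mathrm U(n)\times M_I(n)$ by $t\cdot(X,B)=(tX,tBt^{-1})$, and the map $(X,B)\mapsto X^{-1}BX$ is constant on orbits. Its image is therefore the smooth image of a manifold of real dimension $2\mu_n+2(n^2-|I|)$, and it has measure zero in $M(n)$ if $|I|>\mu_n$. For $I\in\mathcal P'_n$ one has to solve $2\mu_n$ real equations on the manifold $\mathrm U(n)/T$ of dimension $2\mu_n$, and counting dimensions decides nothing.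

If $(i,j)\in I$ and $(j,i)\notin I$, the pattern $I'$ obtained from $I$ by replacing $(i,j)$ with $(j,i)$ is said to arise by a \emph{flip} $I\to I'$. A flip maps $\mathcal P'_n$ to itself. The following problem comes from the paper of An and Djokovic \cite{AD}.

\begin{quote}
Let $I\in\mathcal P'_n$ be $n$-universal and let $I\to I'$ be a flip. Is $I'$ necessarily $n$-universal?
\end{quote}

There are reasons to guess yes. For Hermitian $A$ the entries $(i,j)$ and $(j,i)$ of $XAX^{-1}$ vanish together, so Hermitian matrices do not see a flip. Transposing the whole pattern preserves universality, because $A\mapsto A^*$ commutes with unitary similarity. Finally, the natural topological criterion for universality is invariant under flips. To state it, let the symmetric group $S_n$ act on $\mathbb Q[x_1,\dots,x_n]$ by $wx_i=x_{w(i)}$, and put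
\[
\operatorname{Alt}f=\sum_{w\in S_n}\operatorname{sgn}(w)\,wf,\qquad f_I=\prod_{(i,j)\in I}(x_i-x_j).
\]

\begin{theorem}\label{thm:euler}
\textup{(a)} Let $I\in\mathcal P'_n$. If $\operatorname{Alt}f_I\neq0$, then $I$ and all patterns obtained from $I$ by any sequence of flips are $n$-universal.

\textup{(b)} For $n\le3$ every $I\in\mathcal P'_n$ is $n$-universal. Hence the answer to the problem is yes for $n\le 3$.
\end{theorem}

Nevertheless the answer is no in general. Let $I_6$ and $I_6'$ be the sets of zeros in the arrays
\begin{equation}\label{eq:patterns}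
I_6:\quad
\begin{pmatrix}
*&0&0&0&0&0\\
*&*&0&\boxed{0}&0&*\\
0&*&*&0&*&*\\
0&*&0&*&*&*\\
0&0&*&*&*&*\\
0&*&*&*&*&*
\end{pmatrix},
\qquad
I_6':\quad
\begin{pmatrix}
*&0&0&0&0&0\\
*&*&0&*&0&*\\
0&*&*&0&*&*\\
0&\boxed{0}&0&*&*&*\\
0&0&*&*&*&*\\
0&*&*&*&*&*
\end{pmatrix}.
\end{equation}
Thus $I_6$ consists of the five positions $(1,j)$ with $2\le j\le 6$, the four positions $(j,1)$ with $3\le j\le6$, and the six positions $(2,3)$, $(2,4)$, $(2,5)$, $(5,2)$, $(3,4)$, $(4,3)$, and $I_6'$ arises from it by the flip $(2,4)\to(4,2)$. For $n\ge6$ we add rows that vanish to the left of the diagonal: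
\[
I_n=I_6\cup R_n,\qquad I_n'=I_6'\cup R_n,\qquad R_n=\{(k,j): 7\le k\le n,\ 1\le j<k\}.
\]
Since $|I_6|=15=\mu_6$ and $\mu_k=\mu_{k-1}+(k-1)$, both patterns lie in $\mathcal P_n'$, and $I_n\to I_n'$ is a flip.

\begin{theorem}\label{thm:main}
For every $n\ge6$ the pattern $I_n$ is $n$-universal and $I_n'$ is not. Moreover, the traceless matrices that are not unitarily similar to any matrix in $L_{I_n'}(n)$ form a nonempty open subset of $L(n)$.
\end{theorem}

The cases $n=4$ and $n=5$ are not decided in this paper.

Theorem~\ref{thm:euler} is proved first (Section~\ref{sec:euler}), because it shows where a counterexample has to be sought. The zeros in the first row and column of \eqref{eq:patterns} reduce both patterns to problems about two vectors and an operator in $\mathbb C^4$ (Section~\ref{sec:reduction}). In Section~\ref{sec:triple} both problems are worked out by hand for one explicit triple, and the flip shows up as a change of sign in a $2\times2$ determinant. The problem for $I_6$ is then solved in general by an intermediate value argument (Section~\ref{sec:normal}), the triple is realized by a nilpotent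 $6\times6$ matrix (Section~\ref{sec:nilpotent}), and the example is extended to all $n\ge6$ (Section~\ref{sec:larger}).

\subsection*{Conventions}
The inner product of $x$ and $y$ is written $x^*y$ and is linear in $y$; thus $x^*$ is a linear functional and $xy^*$ is the operator $z\mapsto (y^*z)x$. The orthogonal projection onto a subspace $W$ is $P_W$, and the \emph{compression} of an operator $A$ to $W$ is $A_W=P_WA|_W$. It satisfies $x^*A_Wy=x^*Ay$ for $x,y\in W$. A \emph{left eigenvector} of $A$ is a vector $e\ne0$ with $e^*A\in\mathbb Ce^*$, that is, an eigenvector of $A^*$. The \emph{left kernel} of $A$ is $\{y:y^*A=0\}$, the orthogonal complement of the range of $A$.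

If $e_1,\dots,e_n$ is an orthonormal basis of $\mathbb C^n$ and $X\in\mathrm U(n)$ has rows $e_i^*$, then $(XAX^{-1})_{ij}=e_i^*Ae_j$, and every unitary $X$ arises in this way. We call the basis an \emph{$I$-basis of $A$} if $e_i^*Ae_j=0$ for all $(i,j)\in I$. So a strict pattern $I$ is $n$-universal if and only if every operator on an $n$-dimensional complex inner product space has an $I$-basis. The matrices that have an $I$-basis form a closed set: if $A_k\to A$ and each $A_k$ has an $I$-basis, then by compactness of $\mathrm U(n)$ a subsequence of these bases converges, and the limit is an $I$-basis of $A$. We refer to this as the \emph{compactness argument}.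

\section{The Euler class of a pattern}\label{sec:euler}

An $I$-basis remains an $I$-basis when its vectors are multiplied by unimodular numbers, so the natural parameter space is the flag manifold $\mathrm{Fl}=\mathrm U(n)/T$ of ordered decompositions $(\ell_1,\dots,\ell_n)$ of $\mathbb C^n$ into mutually orthogonal lines. On $\mathrm{Fl}$ the entry $e_i^*Ae_j$ is not a function, but the linear map $\ell_j\to\ell_i$, $v\mapsto P_{\ell_i}Av$, is well defined, and it vanishes exactly when the entry does. Regarding each $\ell_i$ as a complex line bundle over $\mathrm{Fl}$, we see that $A$ defines a section $s_A$ of the vector bundle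
\[
E_I=\bigoplus_{(i,j)\in I}\operatorname{Hom}(\ell_j,\ell_i),
\]
whose zeros are the $I$-bases of $A$ up to phases. For $I\in\mathcal P_n'$ the real rank $2\mu_n$ of $E_I$ equals $\dim\mathrm{Fl}$. We use three standard facts.
\begin{itemize}
\item For line bundles, $c_1(\operatorname{Hom}(\ell,\ell'))=c_1(\ell')-c_1(\ell)$, and the top Chern class (the Euler class) of a direct sum of line bundles is the product of their first Chern classes.
\item If a complex vector bundle has a nowhere vanishing section, then it splits off a trivial line bundle and its top Chern class is zero.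
\item (Borel's theorem.) The map $x_i\mapsto c_1(\ell_i)$ induces an isomorphism of $\mathbb Q[x_1,\dots,x_n]/(\sigma_1,\dots,\sigma_n)$ onto $H^*(\mathrm{Fl};\mathbb Q)$, where $\sigma_k$ is the $k$th elementary symmetric polynomial.
\end{itemize}
By the first fact the Euler class of $E_I$ is the class of $f_I$. The operator $\operatorname{Alt}$ serves to detect that this class is nonzero. It satisfies $\operatorname{Alt}(wf)=\operatorname{sgn}(w)\operatorname{Alt}f=w\operatorname{Alt}f$ for $w\in S_n$, and $\operatorname{Alt}(\sigma f)=\sigma\operatorname{Alt}f$ for symmetric $\sigma$. A polynomial that changes sign under every transposition vanishes on each hyperplane $x_i=x_j$, so it is divisible by the pairwise coprime factors $x_i-x_j$, hence by $\Delta=\prod_{i<j}(x_i-x_j)$, which has degree $\mu_n$. Consequently $\operatorname{Alt}a=0$ for every polynomial $a$ of degree less than $\mu_n$.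

\begin{proof}[Proof of Theorem~\ref{thm:euler}]
(a) Suppose some $A$ has no $I$-basis. Then $s_A$ vanishes nowhere, so the class of $f_I$ in $H^*(\mathrm{Fl};\mathbb Q)$ is zero, and by Borel's theorem $f_I=\sum_{k=1}^n\sigma_ka_k$ with polynomials $a_k$. Since $|I|=\mu_n$, the polynomial $f_I$ is homogeneous of degree $\mu_n$; taking the component of that degree, we may assume that $a_k$ is homogeneous of degree $\mu_n-k<\mu_n$ or zero. Then $\operatorname{Alt}f_I=\sum_k\sigma_k\operatorname{Alt}a_k=0$. Hence $\operatorname{Alt}f_I\neq0$ implies that $I$ is universal. A flip replaces one factor $x_i-x_j$ by $x_j-x_i$, so it replaces $f_I$ by $-f_I$ and preserves the hypothesis.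

(b) Suppose first that $I\in\mathcal P'_n$ contains exactly one position from each pair $\{(i,j),(j,i)\}$ with $i\neq j$. Then $f_I=\pm\Delta$ and $\operatorname{Alt}f_I=\pm n!\,\Delta\ne0$, so $I$ is universal by (a). This covers all patterns for $n\le2$. For $n=3$ three positions are distributed over three pairs, so in the remaining case $I$ contains both positions of one pair and one position of a second pair. These two pairs share an index. Renumbering the indices changes $\operatorname{Alt}f_I$ at most by a sign, so we may assume $\pm f_I=f=(x_1-x_2)^2(x_2-x_3)$. Then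
\[
f-(1\,2)f=(x_1-x_2)^2\bigl((x_2-x_3)-(x_1-x_3)\bigr)=-(x_1-x_2)^3 .
\]
Every element of $S_3$ is $c$ or $c\,(1\,2)$ with $c$ a cyclic permutation. Summing over $c$ and using $\alpha^3+\beta^3+\gamma^3=3\alpha\beta\gamma$ for $\alpha+\beta+\gamma=0$, we obtain
\[
\operatorname{Alt}f=-\bigl[(x_1-x_2)^3+(x_2-x_3)^3+(x_3-x_1)^3\bigr]=-3(x_1-x_2)(x_2-x_3)(x_3-x_1)\neq0 ,
\]
and (a) applies.
\end{proof}

The first case in the proof of (b) holds for every $n$ and consists of the patterns that can be reached by flips from Schur's triangular pattern; an example is the cyclic pattern $\{(1,2),(2,3),(3,1)\}$.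

The proof of (a) shows what a counterexample $I\to I'$ must look like. Since $I'$ is not universal, the Euler class of $E_{I'}$ vanishes. Hence the Euler class of $E_I$ vanishes too and $\operatorname{Alt}f_I=0$, so that $I$ has to be universal for some other reason. One source of patterns with $\operatorname{Alt}f_I=0$ is symmetry: if a transposition $\tau$ of two indices, applied to rows and columns simultaneously, maps $I$ to itself, then $\tau f_I=f_I$ and so $\operatorname{Alt}f_I=-\operatorname{Alt}f_I$. The patterns $I_n$ are invariant under $\tau=(3\,4)$, and the flip $(2,4)\to(4,2)$ destroys this symmetry.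

\section{Reduction to dimension four}\label{sec:reduction}

The two patterns in \eqref{eq:patterns} share the nine zeros in the first row and column. These zeros are conditions on $e_1$ and $e_2$ alone.

\begin{lemma}\label{lem:reduction}
Let $A\in M(6)$ and let $e_1,\dots,e_6$ be an orthonormal basis of $\mathbb C^6$. Put
\[
V=\{e_1,e_2\}^\perp,\qquad p=P_VA^*e_2,\qquad q=P_VAe_2,\qquad C=A_V .
\]
The basis is an $I_6$-basis of $A$ if and only if
\begin{equation}\label{eq:first}
e_1^*A\in\mathbb Ce_1^*,\qquad Ae_1\in\operatorname{span}(e_1,e_2)
\end{equation}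
and the basis $e_3,\dots,e_6$ of $V$ satisfies
\begin{equation}\label{eq:P}
e_3\perp p,\qquad e_4\perp p,\qquad e_5\perp p,\ e_5\perp q,\qquad e_3^*Ce_4=e_4^*Ce_3=0 .
\end{equation}
It is an $I_6'$-basis of $A$ if and only if \eqref{eq:first} holds and
\begin{equation}\label{eq:Pprime}
e_3\perp p,\qquad e_4\perp q,\qquad e_5\perp p,\ e_5\perp q,\qquad e_3^*Ce_4=e_4^*Ce_3=0 .
\end{equation}
\end{lemma}

\begin{proof}
The zeros $(1,j)$, $j\ge2$, say that the functional $e_1^*A$ vanishes on $e_1^\perp$, that is, $e_1^*A\in\mathbb Ce_1^*$. The zeros $(j,1)$, $j\ge3$, say that $Ae_1\perp V$. For $i,j\ge3$ we have $e_2^*Ae_j=p^*e_j$, $e_j^*Ae_2=e_j^*q$ and $e_i^*Ae_j=e_i^*Ce_j$. So a zero at $(2,j)$ means $e_j\perp p$, a zero at $(j,2)$ means $e_j\perp q$, and the remaining six zeros of $I_6$ and of $I_6'$ translate into \eqref{eq:P} and \eqref{eq:Pprime}.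
\end{proof}

We are left with two problems about a triple $(p,q,C)\in V\times V\times\operatorname{End}(V)$, where $\dim V=4$. The last condition in both says that $C_W$ is diagonal in the basis $e_3,e_4$ of $W=\operatorname{span}(e_3,e_4)$. In \eqref{eq:P} all other conditions depend only on $W$ and $e_5$. Since an operator has an orthonormal eigenbasis exactly when it is normal, \eqref{eq:P} asks for a suitably placed plane $W$ with $C_W$ normal. In \eqref{eq:Pprime} the two eigenvectors are constrained separately.

Call a triple \emph{good} if $V$ has an orthonormal basis satisfying \eqref{eq:Pprime}, and \emph{bad} otherwise. By the compactness argument applied to $\mathrm U(4)$, the bad triples form an open set. Multiplying $p$, $q$ or $C$ by a nonzero scalar does not change \eqref{eq:Pprime}, so it preserves badness.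

\section{One triple, two patterns}\label{sec:triple}

Let $g_1,g_2,f_1,f_2$ be an orthonormal basis of $V$, let $G=\operatorname{span}(g_1,g_2)$ and $F=\operatorname{span}(f_1,f_2)$, and put
\begin{equation}\label{eq:triple}
p=g_1-2g_2,\qquad q=g_1+2g_2,\qquad C_0=f_1g_1^*+g_2f_2^* .
\end{equation}
The operator $C_0$ maps $G$ into $F$ and $F$ into $G$, so its compressions to $G$ and to $F$ vanish and only mixed entries have to be computed.

Since $p,q$ span $G$, both \eqref{eq:P} and \eqref{eq:Pprime} force $e_5\in F$. Let $k=k_1f_1+k_2f_2$ be a unit vector of $F$ orthogonal to $e_5$, and let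
\[
h_p=\frac{2g_1+g_2}{\sqrt5},\qquad h_q=\frac{2g_1-g_2}{\sqrt5}.
\]
These are unit vectors of $G$ with $h_p\perp p$, $h_q\perp q$ and $h_p^*h_q=3/5$. Thus $\{e_5,p\}^\perp$ has the orthonormal basis $k,h_p$, and $\{e_5,q\}^\perp$ has the orthonormal basis $k,h_q$. From $C_0k=k_2g_2$ and $C_0h_p=C_0h_q=\frac{2}{\sqrt5}f_1$ we get
\begin{equation}\label{eq:entries}
k^*C_0h_p=k^*C_0h_q=\frac{2\bar k_1}{\sqrt5},\qquad h_p^*C_0k=\frac{k_2}{\sqrt5},\qquad h_q^*C_0k=-\frac{k_2}{\sqrt5},
\end{equation}
while $k^*C_0k=0$ and $h^*C_0h'=0$ for $h,h'\in G$.

\begin{example}\label{ex:solvable}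
Problem \eqref{eq:P} is solvable for $(p,q,C_0)$. Here $W=\operatorname{span}(k,h_p)$, and by \eqref{eq:entries} the matrix of $(C_0)_W$ in the basis $k,h_p$ is
\[
\frac1{\sqrt5}\begin{pmatrix}0&2\bar k_1\\ k_2&0\end{pmatrix},
\]
which is normal if and only if $2|k_1|=|k_2|$. The difference $2|k_1|-|k_2|$ is positive for $k=f_1$ and negative for $k=f_2$, so it vanishes in between. For $k=(f_1+2f_2)/\sqrt5$ both off-diagonal entries equal $2/5$, and
\[
e_3=\frac{k+h_p}{\sqrt2},\qquad e_4=\frac{k-h_p}{\sqrt2},\qquad e_5=\frac{2f_1-f_2}{\sqrt5},\qquad e_6=\frac{p}{\sqrt5}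
\]
satisfy \eqref{eq:P}.
\end{example}

\begin{lemma}\label{lem:bad}
The triple $(p,q,C_0)$ of \eqref{eq:triple} is bad.
\end{lemma}

\begin{proof}
Suppose \eqref{eq:Pprime} holds. With $k$ as above, $e_3\in\{e_5,p\}^\perp$ and $e_4\in\{e_5,q\}^\perp$, so
\[
e_3=xk+sh_p,\qquad e_4=yk+rh_q,\qquad |x|^2+|s|^2=|y|^2+|r|^2=1,
\]
and orthogonality of $e_3$ and $e_4$ reads
\begin{equation}\label{eq:orth}
\bar xy+\tfrac35\,\bar sr=0 .
\end{equation}
By \eqref{eq:entries},
\[
\sqrt5\,e_3^*C_0e_4=2\bar k_1\,\bar xr+k_2\,\bar sy,\qquad
\sqrt5\,e_4^*C_0e_3=2\bar k_1\,\bar ys-k_2\,\bar rx .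
\]
Both expressions vanish. Put $\xi=\bar xr$ and $\eta=\bar sy$. The first equation and the complex conjugate of the second form the linear system
\[
2\bar k_1\xi+k_2\eta=0,\qquad -\bar k_2\xi+2k_1\eta=0 ,
\]
whose determinant is $4|k_1|^2+|k_2|^2>0$. Hence $\bar xr=0$ and $\bar sy=0$. If $x\ne0$, then $r=0$, so $|y|=1$, and \eqref{eq:orth} gives $\bar xy=0$, which is false. If $x=0$, then $|s|=1$, so $y=0$ and $|r|=1$, and \eqref{eq:orth} gives $\frac35\bar sr=0$, which is false.
\end{proof}

This computation locates the effect of the flip. For \eqref{eq:P} one writes $e_4=yk+rh_p$; the minus sign in \eqref{eq:entries} then disappears and the determinant becomes $4|k_1|^2-|k_2|^2$, which vanishes for the $k$ of Example~\ref{ex:solvable}. The flip turns an indefinite form in $k$ into a definite one. The last step of the proof needs $h_p^*h_q\ne0$, which is equivalent to $p^*q\neq0$. If instead $p,q\in G$ are nonzero and orthogonal, then $e_3=q/|q|$, $e_4=p/|p|$, $e_5=f_1$, $e_6=f_2$ satisfy \eqref{eq:Pprime}.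

\section{Normal compressions and the universality of $I_6$}\label{sec:normal}

The sign change in Example~\ref{ex:solvable} was read off from the special form of $C_0$. For a general operator we need a real function that changes sign for a structural reason. Write an operator as $B=H+iK$ with $H,K$ Hermitian. Then $B_W=H_W+iK_W$ is normal if $H_W$ and $K_W$ commute, and they do if some nontrivial real combination of them is a scalar. We therefore let the combination rotate: for each angle, one off-diagonal condition determines the plane $W$, and what remains is a single real equation that is odd under rotation by $\pi$.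

\begin{lemma}\label{lem:normal}
Let $Y$ be a $3$-dimensional complex inner product space, $B$ a linear operator on $Y$, and $w\in Y$. There is a $2$-dimensional subspace $W\subset Y$ with $w\in W$ such that $B_W$ is normal.
\end{lemma}

\begin{proof}
If $w=0$, replace it by any unit vector; otherwise rescale so that $|w|=1$. The planes through $w$ are $\operatorname{span}(w,z)$ with $z$ in the unit sphere of $w^\perp$, which is compact, and normality of $B_W$ is the closed condition that $P_WBP_W$ commutes with its adjoint. By the compactness argument the set of $B$ for which the lemma holds is closed, and it suffices to treat a dense set of $B$.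

Write $B=H+iK$ with $H,K$ Hermitian and let $P=P_{w^\perp}$. Adding $aw^*+wa^*$ with $a\in w^\perp$ to $H$ keeps $H$ Hermitian and adds $a$ to $PHw$; the same holds for $K$. Since $w^\perp$ has real dimension $4$, the operators $B$ for which $PHw$ and $PKw$ are linearly independent over $\mathbb R$ are dense. Assume that $B$ is one of them.

Put $H_\theta=\cos\theta\,H+\sin\theta\,K$ and $a_\theta=PH_\theta w$. By the assumption $a_\theta\ne0$ for all real $\theta$. As $w^\perp$ has complex dimension $2$, it contains a unit vector $z_\theta\perp a_\theta$, unique up to a phase, and $z_\theta z_\theta^*=P-a_\theta a_\theta^*/|a_\theta|^2$ depends continuously on $\theta$. Hence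
\[
\varphi(\theta)=w^*H_\theta w-z_\theta^*H_\theta z_\theta=w^*H_\theta w-\operatorname{tr}(H_\theta z_\theta z_\theta^*)
\]
is a well-defined continuous real function. Since $H_{\theta+\pi}=-H_\theta$, we have $a_{\theta+\pi}=-a_\theta$, so $z_{\theta+\pi}z_{\theta+\pi}^*=z_\theta z_\theta^*$ and $\varphi(\theta+\pi)=-\varphi(\theta)$. By the intermediate value theorem $\varphi(\theta)=0$ for some $\theta$.

Fix this $\theta$, and put $z=z_\theta$ and $W=\operatorname{span}(w,z)$. In the orthonormal basis $w,z$ the Hermitian operator $(H_\theta)_W$ has off-diagonal entry $z^*H_\theta w=z^*a_\theta=0$ and equal diagonal entries. So $\cos\theta\,H_W+\sin\theta\,K_W$ is a scalar. One of the two coefficients is nonzero, so one of $H_W,K_W$ is a linear combination of the other and the identity. Therefore $H_W$ and $K_W$ commute, and $B_W$ is normal.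
\end{proof}

\begin{proposition}\label{prop:universal}
The pattern $I_6$ is $6$-universal.
\end{proposition}

\begin{proof}
Let $A\in M(6)$. Let $e_1$ be a unit left eigenvector of $A$, and choose a unit vector $e_2\perp e_1$ such that the projection of $Ae_1$ to $e_1^\perp$ lies in $\mathbb Ce_2$. Then \eqref{eq:first} holds. Define $V,p,q,C$ as in Lemma~\ref{lem:reduction}; we have to solve \eqref{eq:P}.

Choose a unit vector $e_6\in V$ with $p\in\mathbb Ce_6$, and let $Y$ be the orthogonal complement of $e_6$ in $V$. Every vector of $Y$ is orthogonal to $p$; this is where the three zeros $(2,3),(2,4),(2,5)$ in one row are used. Let $w=P_Yq$. Lemma~\ref{lem:normal}, applied to $B=C_Y$, gives a plane $W\subset Y$ with $w\in W$ such that $B_W=C_W$ is normal. Let $e_3,e_4$ be an orthonormal eigenbasis of $C_W$, and let $e_5\in Y$ be a unit vector orthogonal to $W$. Then $e_3^*Ce_4=e_4^*Ce_3=0$ and $e_5^*q=e_5^*w=0$. So \eqref{eq:P} holds.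
\end{proof}

\section{A nilpotent matrix without an $I_6'$-basis}\label{sec:nilpotent}

For universality one good choice of $e_1,e_2$ in \eqref{eq:first} was enough. To disprove universality, every choice has to lead to a bad triple. A matrix with six distinct eigenvalues offers six lines $\mathbb Ce_1$, each with its own triple. A nilpotent matrix of rank $5$ offers only one, so we look for such a matrix. The following bordering construction produces nilpotent matrices with a prescribed left eigenvector.

\begin{lemma}\label{lem:border}
Let $B$ be a nilpotent operator on a space $U$ of dimension $m$, and let $w\in U$ be such that no nonzero $y\in U$ satisfies both $y^*B=0$ and $y^*w=0$. On the orthogonal sum $\mathbb Cv\oplus U$, with $v$ a unit vector, let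
\[
A=\begin{pmatrix}0&0\\ w&B\end{pmatrix},
\]
that is, $Av=w$ and $A|_U=B$. Then $A$ is nilpotent of rank $m$, every left eigenvector of $A$ lies in $\mathbb Cv$, and $A_U=B$.
\end{lemma}

\begin{proof}
The range of $A$ lies in $U$, where $A$ acts as $B$. Hence $A$ is nilpotent, $A_U=B$ and $v^*A=0$. If $(\alpha v+y)^*A=0$ with $y\in U$, then $y^*A=0$, which means $y^*w=0$ and $y^*B=0$, so $y=0$. Thus the left kernel of $A$ is $\mathbb Cv$ and $\operatorname{rank}A=m$. If $e^*A=\lambda e^*$ with $e\ne0$, then $\lambda^{m+1}e^*=e^*A^{m+1}=0$, so $\lambda=0$ and $e$ lies in the left kernel.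
\end{proof}

We shall apply the lemma with $U=\mathbb Cv_2\oplus V$ and $w=v_2$; this pins $e_1$, and then $e_2$ as well. What is needed is a nilpotent operator $B$ on $U$ whose blocks form a bad triple and whose left kernel meets $v_2^\perp$ trivially. Rather than complete the blocks $(p,q,C_0)$ exactly, we use that badness is open and invariant under scaling: we start from $C_0$, which is nilpotent with the two chains $f_2\mapsto g_2\mapsto0$ and $g_1\mapsto f_1\mapsto 0$, and add two small rank-one terms. The first has square zero, produces multiples of $p^*$ and $q$ in the off-diagonal blocks, and links $g_2$ to $f_1$. The second puts $f_2$ into the range.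

\begin{lemma}\label{lem:five}
Let $p,q,C_0$ be as in \eqref{eq:triple}. On $U=\mathbb Cv_2\oplus V$, with $v_2$ a unit vector orthogonal to $V$ and $C_0v_2=0$, put
\[
b=3v_2+q,\qquad d=v_2+p,\qquad u=v_2-3g_1,\qquad B_t=C_0+t\,bd^*+t^2f_2u^* .
\]
For every real $t\neq0$ the operator $B_t$ is nilpotent of rank $4$ and its left kernel is $\mathbb Cu$. If $|t|\ne0$ is small, then the triple $(P_VB_t^*v_2,\ P_VB_tv_2,\ (B_t)_V)$ is bad.
\end{lemma}

\begin{proof}
The vectors $f_2,g_2,b,f_1$ are linearly independent, and they are orthogonal to $u$, since $u^*b=3-3=0$. So they form a basis of $u^\perp$, and the term $t^2f_2u^*$ vanishes on them. Moreover $d^*f_1=d^*f_2=0$, $d^*g_2=-2$, and $d^*b=3+p^*q=3+(1-4)=0$; the coefficient $3$ in $b$ is $-p^*q$. With $C_0b=f_1$ and $C_0g_2=C_0f_1=0$ this gives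
\[
B_tf_2=g_2,\qquad B_tg_2=-2t\,b,\qquad B_tb=f_1,\qquad B_tf_1=0,\qquad B_tv_2=tb+t^2f_2 .
\]
Since $u^*v_2=1$, we have $U=u^\perp+\mathbb Cv_2$. Hence $B_t$ maps $U$ into $u^\perp$ and is nilpotent on $u^\perp$, so it is nilpotent. For $t\ne0$ its range contains $g_2,b,f_1$ and then also $f_2$, so the range is $u^\perp$ and the left kernel is $\mathbb Cu$.

The blocks are $P_VB_t^*v_2=3t\,p$, $P_VB_tv_2=t(q+tf_2)$ and $(B_t)_V=C_0+t\,qp^*-3t^2f_2g_1^*$. After rescaling the two vectors, the triple becomes $(p,\ q+tf_2,\ C_0+t\,qp^*-3t^2f_2g_1^*)$, which tends to $(p,q,C_0)$ as $t\to0$. The limit is bad by Lemma~\ref{lem:bad}, and the bad triples form an open set.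
\end{proof}

\begin{proposition}\label{prop:nonuniversal}
There is a nilpotent matrix $A\in M(6)$ of rank $5$ that has no $I_6'$-basis. In particular $A\in L(6)$, and $I_6'$ is not $6$-universal.
\end{proposition}

\begin{proof}
Fix $t\neq0$ such that the triple in Lemma~\ref{lem:five} is bad, and let $A$ be the operator on $\mathbb Cv_1\oplus U$ with $Av_1=v_2$ and $A|_U=B_t$. In the basis $v_1,v_2,g_1,g_2,f_1,f_2$,
\[
A=\begin{pmatrix}
0&0&0&0&0&0\\
1&3t&3t&-6t&0&0\\
0&t&t&-2t&0&0\\
0&2t&2t&-4t&0&1\\
0&0&1&0&0&0\\
0&t^2&-3t^2&0&0&0
\end{pmatrix}.
\]
The left kernel of $B_t$ is $\mathbb Cu$ and $u^*v_2\ne0$, so Lemma~\ref{lem:border} applies with $w=v_2$: the matrix $A$ is nilpotent of rank $5$ and its left eigenvectors lie in $\mathbb Cv_1$.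

Suppose $e_1,\dots,e_6$ is an $I_6'$-basis of $A$, and use Lemma~\ref{lem:reduction}. The first condition in \eqref{eq:first} gives $e_1\in\mathbb Cv_1$. The second gives $v_2=Av_1\in\operatorname{span}(e_1,e_2)$, and since $v_2\perp e_1$, we get $e_2\in\mathbb Cv_2$. Therefore $\{e_1,e_2\}^\perp=V$, and the triple attached to $A$ in Lemma~\ref{lem:reduction} is the triple of Lemma~\ref{lem:five}, up to a unimodular factor in the two vectors. It satisfies \eqref{eq:Pprime}, so it is good, a contradiction.
\end{proof}

Propositions~\ref{prop:universal} and~\ref{prop:nonuniversal} answer the problem in the negative for $n=6$.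

\section{Passing from $n$ to $n+1$}\label{sec:larger}

For a strict pattern $J$ on the indices $1,\dots,m$ let $J^+=J\cup\{(m+1,j):1\le j\le m\}$. Then $I_{n+1}=I_n^+$ and $I'_{n+1}=(I'_n)^+$. As in the proof of Lemma~\ref{lem:reduction}, the new zeros say that $e_{m+1}$ is a left eigenvector. So an orthonormal basis $e_1,\dots,e_{m+1}$ is a $J^+$-basis of $A$ if and only if $e_{m+1}$ is a left eigenvector of $A$ and $e_1,\dots,e_m$ is a $J$-basis of the compression of $A$ to $e_{m+1}^\perp$. To carry non-universality from $J$ to $J^+$ we again have to control all left eigenvectors, which is why the rank condition in Proposition~\ref{prop:nonuniversal} is kept in the induction.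

\begin{lemma}\label{lem:plus}
Let $J$ be a strict pattern on $1,\dots,m$.

\textup{(i)} If $J$ is $m$-universal, then $J^+$ is $(m+1)$-universal.

\textup{(ii)} If some nilpotent $B\in M(m)$ of rank $m-1$ has no $J$-basis, then some nilpotent $A\in M(m+1)$ of rank $m$ has no $J^+$-basis.
\end{lemma}

\begin{proof}
(i) Given $A\in M(m+1)$, let $e_{m+1}$ be a unit left eigenvector of $A$ and let $e_1,\dots,e_m$ be a $J$-basis of the compression of $A$ to $e_{m+1}^\perp$.

(ii) The left kernel of $B$ is a line $\mathbb Cw$. If $y^*B=0$ and $y^*w=0$, then $y\in\mathbb Cw$ and $y\perp w$, so $y=0$. Let $A$ be the operator on $\mathbb Cv\oplus\mathbb C^m$ given by Lemma~\ref{lem:border}; it is nilpotent of rank $m$. In a $J^+$-basis of $A$ the left eigenvector $e_{m+1}$ lies in $\mathbb Cv$, so $e_1,\dots,e_m$ is a $J$-basis of the compression of $A$ to $\mathbb C^m$, which is $B$. This contradicts the choice of $B$.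
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By induction on $n$, Proposition~\ref{prop:universal} and Lemma~\ref{lem:plus}(i) show that $I_n$ is $n$-universal for all $n\ge6$. Proposition~\ref{prop:nonuniversal} and Lemma~\ref{lem:plus}(ii) give, for all $n\ge6$, a nilpotent, hence traceless, matrix in $M(n)$ of rank $n-1$ with no $I_n'$-basis. So $I'_n$ is not $n$-universal. A traceless matrix is unitarily similar to a matrix in $L_{I_n'}(n)$ if and only if it has an $I_n'$-basis, and such matrices form a closed subset of $L(n)$ by the compactness argument. Its complement is open and nonempty.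
\end{proof}

\begin{thebibliography}{1}
\bibitem{AD} Jinpeng An, Dragomir Z. Djokovic, \emph{Zero patterns and unitary similarity}, arXiv:0807.3580 (2008).
\end{thebibliography}
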